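# Primitive elements of the shuffle algebra $\bigoplus_n M_{n,k}$

## 1. One class and its translates: a guess, tested for $n=1$, $k=1$ and $n=2$

Fix integers $n,k\ge1$. Our objects are functions of $n$ points $(x_i,y_i)$ of the plane that are polynomial in the $y_i$ and may have poles of order at most $k-1$ along $x_i=x_j$, subject to a regularity condition. Such functions can be multiplied by a shuffle product, which combines a function of $n'$ points and a function of $n''$ points into a function of $n'+n''$ points. The question is what is left after we divide out all products.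

The most singular candidate is $\Delta_x^{-(k-1)}$ with $\Delta_x=\prod_{i<j}(x_i-x_j)$. For $n,k\ge2$ a product of functions of fewer points is a sum of terms with too few poles to reach it. It can also be multiplied by $p_1(x)=\sum x_i$ and $p_1(y)=\sum y_i$, which only see the center of mass. So a first guess is:

> *Modulo products, everything is a combination of the classes of $\Delta_x^{-(k-1)}p_1(x)^\alpha p_1(y)^\beta$.*

We now give the definitions and test this.

Let $R_x=\mathbb C[x_1,\dots,x_n]$ and $R=R_{x,y}=\mathbb C[x_1,\dots,x_n,y_1,\dots,y_n]$, with $S_n$ permuting the $x_i$ and the $y_i$ simultaneously. For an $S_n$-module $M$ let $M^+$, $M^-$ be the invariants and anti-invariants. Let $(R^-)^m$ be the linear span of $m$-fold products of elements of $R^-$, with $(R^-)^0=\mathbb C$. For $D\in R$, the operator $D(x,\partial_y)$ is obtained by replacing each $y_i$ by $\partial_{y_i}$. As $x_i$ and $\partial_{y_j}$ commute, $D\mapsto D(x,\partial_y)$ is a ring homomorphism.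

**Definition 1.** With $\Delta=\Delta_x$,
$$M_{n,k}=\Big\{f\in\tfrac1{\Delta^{k-1}}R^+\ \Big|\ D(x,\partial_y)f\in R\ \text{ for all } D\in(R^-)^{k-1}\Big\}.$$

**Definition 2.** For $n=n'+n''$, $f\in M_{n',k}$, $g\in M_{n'',k}$,
$$f*g=\sum_{\sigma\in S_n/(S_{n'}\times S_{n''})}(-1)^{(k-1)|\sigma|}\,\sigma\big(f(x_1,\dots,x_{n'},y_1,\dots,y_{n'})\,g(x_{n'+1},\dots,x_n,y_{n'+1},\dots,y_n)\big).$$

Here $(-1)^{|\sigma|}=\varepsilon(\sigma)$ is the sign. Elements of $\Delta^{-(k-1)}R^+$ transform by the character $\varepsilon^{k-1}$, so each summand depends only on the coset of $\sigma$. That $f*g\in M_{n,k}$ is proved in Lemma 4.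

**Definition 3.** $M_{n,k}^{\rm shuffles}$ is the span of all $f*g$ with $0<n'<n$, and $M^{\rm prim}_{n,k}=M_{n,k}/M^{\rm shuffles}_{n,k}$.

These definitions come from Anton Mellit, "Cohomology rings of character varieties", arXiv:2507.12454 (2025), where $M_{n,k}$ is the dual of the local cohomology $H^n_L(\mathcal O(k))$ of the Hilbert scheme $\mathrm{Hilb}_n(\mathbb C^2)$ and Definition 1 is quoted as a known presentation. For us Definition 1 is the starting point.

*The case $n=1$.* Here $\Delta=1$, and operators $D(x,\partial_y)$ preserve $R$. So $M_{1,k}=\mathbb C[x_1,y_1]$, there are no shuffles, and the guess is right.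

*The case $k=1$, $n\ge2$.* The condition is empty, so $M_{n,1}=R^+$. This is spanned by the sums $\sum_{\sigma\in S_n}\sigma\big(h_1(x_1,y_1)\cdots h_n(x_n,y_n)\big)$ with monomials $h_i$. Such a sum is $f*g$ with $f=h_1(x_1,y_1)$ and $g$ the sum over $S_{n-1}$ of the permutations of the rest. So $M^{\rm prim}_{n,1}=0$, and the guess holds trivially.

*The case $n=2$.* Put $u=x_1-x_2$, $v=y_1-y_2$, so $R=\mathbb C[p_1(x),p_1(y),u,v]$ and the transposition acts by $u\mapsto-u$, $v\mapsto -v$. Anti-invariants are the polynomials that are odd in $(u,v)$, so $R^-=R^+u+R^+v$. Since operators from $R^+$ preserve $R$, it is enough to test $D=u^iv^{k-1-i}$ with $0\le i\le k-1$. Replacing $y$ by $\partial_y$ turns $v$ into $\partial_{y_1}-\partial_{y_2}=2\partial_v$. Write $f=\sum_jf_jv^j$ with $f_j\in\mathbb C[p_1(x),p_1(y)][u^{\pm1}]$. The condition is that $u^if_j$ has no pole whenever $j\ge k-1-i$. For given $j$ the strongest of these has $i=\max(k-1-j,0)$. Hence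
$$M_{2,k}=\mathbb C[p_1(x),p_1(y)]\otimes\mathrm{span}\{u^av^b:\ b\ge0,\ a\ge-\max(k-1-b,0),\ a+b\equiv k-1 \bmod 2\}.\tag{1}$$
The shuffles are $f(x_1,y_1)g(x_2,y_2)+(-1)^{k-1}f(x_2,y_2)g(x_1,y_1)$, and they span all polynomials of sign $\varepsilon^{k-1}$, i.e. the part $a\ge0$ of (1). Renaming the exponent of $u$ as $-1-a$, we get
$$M_{2,k}^{\rm prim}=\mathbb C[p_1(x),p_1(y)]\otimes\mathrm{span}\{u^{-1-a}v^b:\ a,b\ge0,\ a+b\le k-2,\ a+b\equiv k\bmod2\}.\tag{2}$$
For $k=2$ only $u^{-1}=\Delta^{-1}$ remains, and the guess is right. For $k=3$ there are two classes, $u^{-2}=\Delta^{-2}$ and $u^{-1}v$. The second is not in the span of the first over $\mathbb C[p_1(x),p_1(y)]$, so **the first guess fails** at $n=2$, $k=3$.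

The failure suggests the repair. We have
$$uv=2(x_1y_1+x_2y_2)-p_1(x)p_1(y),\qquad u^2=2(x_1^2+x_2^2)-p_1(x)^2,$$
and
$$u^{-1-a}v^b=\Delta^{-(k-1)}\,(u^2)^{(k-2-a-b)/2}\,(uv)^b.\tag{3}$$
So for $n=2$ and every $k$, all primitive classes come from $\Delta^{-(k-1)}$ times polynomials in $\sum x_i^s$ and $\sum x_i^{s-1}y_i$. No $\sum y_i^2$ is needed. The corrected guess is Mellit's conjecture: put
$$\psi_s(\mathrm{pt})=\sum_{i=1}^nx_i^s,\qquad \psi_s(1)=s\sum_{i=1}^nx_i^{s-1}y_i\qquad(s\ge1);$$
then $M_{n,k}^{\rm prim}$ should be spanned by the images of those elements of $M_{n,k}$ that have the form $\Delta^{-(k-1)}P$ with $P$ a polynomial in the $\psi_s(\mathrm{pt}),\psi_s(1)$. We prove that this is true for all $n,k\ge1$.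

The computation for $n=2$ worked monomial by monomial in coordinates that diagonalize the group action. For $n\ge3$ the group $S_n$ acts faithfully on the linear forms and is not abelian, so no linear coordinates diagonalize it, and this bookkeeping is not available.

## 2. The algebra $T_n$ and Theorems A, B, C

Fix $k$ and write $M_n=M_{n,k}$, $\mathrm{Sh}_n=M_{n,k}^{\rm shuffles}$, $M_0=\mathbb C$. Let $K=\mathbb C(x_1,\dots,x_n)$, $A=A_n=\mathbb C[x]^{S_n}=\mathbb C[e_1,\dots,e_n]$, $K_0=K^{S_n}=\mathrm{Frac}\,A$, and $A_+=(e_1,\dots,e_n)\subset A$. Finally let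
$$J=J_n=(R^-)^k.$$

Everything is bigraded by ($x$-degree, $y$-degree), because $R^-$ is. For a graded object $W$ let $W_d$ be its part of $y$-degree $d$. Multiplication by $a\in A$ commutes with all $D(x,\partial_y)$, so $M_n$ is an $A$-module. If $a\in A_n\subset A_{n'}\otimes A_{n''}$ is written $a=\sum a'\otimes a''$, then $a(f*g)=\sum(a'f)*(a''g)$, so $\mathrm{Sh}_n$ is a bigraded $A$-submodule. The $x$-degrees in $M_n$ are $\ge-(k-1)\binom n2$, and bigraded pieces of $M_n$ are finite-dimensional, since both hold in $\Delta^{-(k-1)}R$. The $A$-module $J_d\subset R_d$ is finitely generated (as $R_d$ is finite over the noetherian ring $A$) and torsion-free.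

Put $\eta_s=\sum_ix_i^{s-1}y_i=\psi_s(1)/s$. The relation $x_i^n=\sum_{j\ge1}(-1)^{j-1}e_jx_i^{n-j}$, multiplied by $x_i^{s-1-n}y_i$ and summed over $i$, shows inductively that $\eta_s\in\sum_{t\le n}A\eta_t$ for $s>n$. Power sums generate $A$. So the algebra of all polynomials in the $\psi_s(\mathrm{pt}),\psi_s(1)$ is exactly
$$T_n:=A[\eta_1,\dots,\eta_n].$$

**Theorem A.** For all $n,k\ge1$: $\Delta^{-(k-1)}T_n\subset M_{n,k}$ and $M_{n,k}=\Delta^{-(k-1)}T_n+M_{n,k}^{\rm shuffles}$. In particular the conjecture holds.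

**Theorem B.** $\bigoplus_{n\ge0}M_{n,k}$ with the shuffle product is a free supercommutative algebra (degree $n$ has parity $(k-1)n$ mod $2$). It is freely generated by any bigraded subspaces $V_n$ with $M_n=V_n\oplus\mathrm{Sh}_n$, $n\ge1$. By Theorem A one may choose $V_n\subset\Delta^{-(k-1)}T_n$.

**Theorem C.** $M^{\rm prim}_{n,k}\cong\mathbb C[p_1(x),p_1(y)]\otimes N_n$ with $N_n$ bigraded and finite-dimensional. If $c(a,b)$ is the dimension of $N_n$ in bidegree $(1-n-a,b)$, then $c(a,b)=c(b,a)$, and $c(a,b)\ne0$ implies $0\le a,b\le m:=(k-1)\binom n2-n+1$. Consequently $M^{\rm prim}_{n,k}$ is spanned by the classes of $\Delta^{-(k-1)}p_1(x)^\alpha p_1(y)^\beta\,\omega$, where $\omega$ is a monomial in $\psi_s(\mathrm{pt}),\psi_s(1)$, $2\le s\le n$, of $x$-degree $\le m$ and $y$-degree $\le m$. For $n,k\ge2$ these bounds are sharp: $c(m,0)=c(0,m)=1$.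

For $n=2$ we have $m=k-2$, and (2) says that $c(a,b)=1$ if $a,b\ge0$, $a+b\le k-2$, $a+b\equiv k$ mod $2$, and $c(a,b)=0$ otherwise. This agrees with Theorem C, including the symmetry. Theorems B and C are not used for Theorem A.

Two facts on graded modules will be used. *Graded Nakayama:* if $W$ is a graded $A$-module with $x$-degrees bounded below and $W=A_+W$, then $W=0$, because a nonzero element of lowest degree cannot lie in $A_+W$. *Freeness:* if $W$ is a finitely generated graded $A$-module and $\mathrm{Tor}_1^A(W,\mathbb C)=0$, then $W$ is graded free. Indeed, lift a basis of $W/A_+W$ to a surjection $F\to W$ from a graded free module with kernel $N'$. By the Tor sequence, $N'/A_+N'$ injects into $F/A_+F$ with image the kernel of the isomorphism $F/A_+F\to W/A_+W$. So $N'=A_+N'$ and $N'=0$.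

## 3. Traces from partially symmetric to symmetric polynomials

Shuffle products are sums over cosets, i.e. traces. We first find out when a trace condition forces a function to be polynomial.

For a composition $\lambda=(\lambda_1,\dots,\lambda_r)$ of $n$ split the indices into consecutive groups $G_1,\dots,G_r$. Put $S_\lambda=\prod S_{\lambda_a}$, $B_\lambda=\mathbb C[x]^{S_\lambda}=\bigotimes A_{\lambda_a}$, $\Delta_\lambda=\prod_a\Delta_{\lambda_a}$ (each factor in the variables of its group), and $\Pi_\lambda=\prod(x_i-x_j)$ over $i<j$ in different groups. Then $\Delta=\Delta_\lambda\Pi_\lambda$ and $\Pi_\lambda\in B_\lambda$. For $h\in K^{S_\lambda}$ put $\mathrm{Tr}(h)=\sum_{\sigma\in S_n/S_\lambda}\sigma h\in K_0$. As $K/K_0$ is Galois with group $S_n$, this is the field trace of $K^{S_\lambda}/K_0$.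

**Lemma 1.** $(a,b)\mapsto\mathrm{Tr}(ab/\Pi_\lambda)$ is a perfect $A$-bilinear pairing $B_\lambda\times B_\lambda\to A$. Hence $B_\lambda$ has homogeneous $A$-bases $(b_i),(b_i^*)$ with $\mathrm{Tr}(b_ib_j^*/\Pi_\lambda)=\delta_{ij}$, and
$$h=\sum_i\mathrm{Tr}(b_ih/\Pi_\lambda)\,b_i^*\qquad\text{for all }h\in K^{S_\lambda}.$$
So if $\mathrm{Tr}(bh/\Pi_\lambda)$ is in $A$ (resp. in $A_+$, resp. is $0$) for all $b\in B_\lambda$, then $h\in B_\lambda$ (resp. $h\in A_+B_\lambda$, resp. $h=0$).

*Example.* $n=2$, $\lambda=(1,1)$: $A=\mathbb C[p_1(x),u^2]$, $B_\lambda=\mathbb C[x_1,x_2]$ has basis $1,u$, and $\Pi_\lambda=u$. Here $\mathrm{Tr}(1/u)=0$, $\mathrm{Tr}(u/u)=2$, $\mathrm{Tr}(u^2/u)=0$. The Gram determinant is $-4$, and the dual basis is $u/2,\,1/2$.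

*Proof.* The pairing has values in $A$: for $c\in B_\lambda$, $\mathrm{Tr}(c/\Pi_\lambda)=\sum_\sigma\sigma(c\Delta_\lambda/\Delta)=\Delta^{-1}\sum_\sigma\varepsilon(\sigma)\sigma(c\Delta_\lambda)$. The last sum is an antisymmetric polynomial, hence is in $\Delta A$.

Next, $\mathbb C[x]$ is graded free over $A$, and $B_\lambda$ is a graded direct summand of it (average over $S_\lambda$). So $B_\lambda$ is graded free. The degrees $d_i$ of a homogeneous basis are counted by the quotient of Hilbert series
$$\frac{\prod_{i=1}^n(1-q^i)}{\prod_a\prod_{i=1}^{\lambda_a}(1-q^i)}.$$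
Under $q\mapsto q^{-1}$ this is multiplied by $q^{-\binom{n+1}2+\sum_a\binom{\lambda_a+1}2}=q^{-\deg\Pi_\lambda}$: numerator and denominator have the same number $n$ of factors, so signs cancel, and $\binom{n+1}2-\sum\binom{\lambda_a+1}2=\binom n2-\sum\binom{\lambda_a}2$. So the polynomial is palindromic of degree $\deg\Pi_\lambda$, and $\sum d_i=\frac12\mathrm{rk}\cdot\deg\Pi_\lambda$. The $(i,j)$ entry of the Gram matrix has degree $d_i+d_j-\deg\Pi_\lambda$. So the Gram determinant is homogeneous of degree $2\sum d_i-\mathrm{rk}\cdot\deg\Pi_\lambda=0$, i.e. it is a constant.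

It is nonzero: the rank of $B_\lambda$ is $n!/\prod\lambda_a!=[K^{S_\lambda}:K_0]$, so an $A$-basis of $B_\lambda$ is a $K_0$-basis of $K^{S_\lambda}$. The trace form of this separable extension is nondegenerate, and $\Pi_\lambda\ne0$. So the pairing is perfect and dual homogeneous bases exist. Writing $h=\sum c_jb_j^*$ with $c_j\in K_0$ gives $c_i=\mathrm{Tr}(b_ih/\Pi_\lambda)$. The last sentence follows by taking $b=b_i$. $\square$

For $\lambda=(1^n)$ the pairing is $\mathrm{Alt}(ab)/\Delta$ on $\mathbb C[x]$, where $\mathrm{Alt}=\sum_{\sigma}\varepsilon(\sigma)\sigma$.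

## 4. $M_n$ as the $A$-dual of $J_n=(R^-)^k$

For $D=\sum d_\alpha y^\alpha$, $f=\sum f_\alpha y^\alpha$ in $K[y]$ put
$$\langle D,f\rangle=(D(x,\partial_y)f)|_{y=0}=\sum_\alpha\alpha!\,d_\alpha f_\alpha\in K.$$
This is $K$-bilinear, $\sigma\langle D,f\rangle=\langle\sigma D,\sigma f\rangle$, and $\langle D_1D_2,f\rangle=\langle D_1,D_2(x,\partial_y)f\rangle$. For $g\in K[y]^+$,
$$\langle\mathrm{Alt}(a(x)y^\alpha),g\rangle=\alpha!\,\mathrm{Alt}(a\,g_\alpha),\tag{4}$$
because $\langle\sigma(ay^\alpha),g\rangle=\sigma\langle ay^\alpha,\sigma^{-1}g\rangle=\sigma\langle ay^\alpha,g\rangle$.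

The next lemma replaces the condition "$D(x,\partial_y)f$ is a polynomial" by a condition on values at $y=0$. The price is one more factor from $R^-$.

**Lemma 2.** Let $f\in K[y]$ with $\sigma f=\varepsilon(\sigma)^{k-1}f$. Then $f\in M_n$ iff $\langle D,f\rangle\in\mathbb C[x]$ for all $D\in J_n$. In that case $\varphi_f(D):=\langle D,f\rangle/\Delta\in A$.

*Proof.* $J_n$ is spanned by products $ED_1$ with $D_1\in(R^-)^{k-1}$, $E\in R^-$. If $f\in M_n$, then $D_1f\in R$, so $\langle ED_1,f\rangle=\langle E,D_1f\rangle\in\mathbb C[x]$.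

Conversely let $g=D_1(x,\partial_y)f$. Both $D_1$ and $f$ have sign $\varepsilon^{k-1}$, so $g\in K[y]^+$. By assumption $\langle E,g\rangle\in\mathbb C[x]$ for all $E\in R^-$. By (4), $\mathrm{Alt}(ag_\alpha)\in\mathbb C[x]$ for all $a\in\mathbb C[x]$ and all $\alpha$. It is antisymmetric, hence in $\Delta A$. Lemma 1 for $\lambda=(1^n)$ gives $g_\alpha\in\mathbb C[x]$, so $D_1f\in R$. With $D_1=\Delta^{k-1}$ we get $\Delta^{k-1}f\in R$, and this is invariant. So $f\in M_n$.

Finally $\langle D,f\rangle$ has sign $\varepsilon^k\varepsilon^{k-1}=\varepsilon$ and is a polynomial, so it is in $\Delta A$. $\square$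

**Lemma 3.** For each $d$, $f\mapsto\varphi_f$ is an isomorphism $(M_n)_d\to\mathrm{Hom}_A(J_d,A)$. Moreover an $f\in K[y]$ of sign $\varepsilon^{k-1}$ is determined by $\langle\cdot,f\rangle|_J$.

*Proof.* Suppose $\langle J,f\rangle=0$. As $J\supset\Delta^{k-1}R^-$, formula (4) for $\Delta^{k-1}f\in K[y]^+$ gives $\mathrm{Alt}(a\Delta^{k-1}f_\alpha)=0$ for all $a,\alpha$. So $f=0$ by Lemma 1. This is the last claim, and it gives injectivity.

For surjectivity we pass to fractions. Let $K[y]_d^\chi$ be the part of character $\chi$. An element of $K[y]^-$ becomes an element of $R^-$ after multiplication by the product of all $S_n$-conjugates of a common denominator, which is in $A$. So $K_0R^-=K[y]^-$. From $\Delta^{k-1}R^-\subset J\subset K[y]^{\varepsilon^k}$ we get $K_0J_d=K[y]_d^{\varepsilon^k}$. The $K_0$-bilinear pairing $\langle\,,\rangle/\Delta$ between $K[y]_d^{\varepsilon^k}$ and $K[y]_d^{\varepsilon^{k-1}}$ has values in $K_0$ and, by the first paragraph, no kernel on the second side (other $y$-degrees pair to $0$ anyway).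 Multiplication by $\Delta$ shows that both spaces have the same finite $K_0$-dimension. So the pairing is perfect.

Let $\varphi:J_d\to A$ be $A$-linear. Since $J_d$ is torsion-free, $J_d\otimes_AK_0=K_0J_d$, and $\varphi$ extends $K_0$-linearly. So $\varphi=\langle\cdot,f\rangle/\Delta$ for some $f\in K[y]_d^{\varepsilon^{k-1}}$. As $\langle J_{d'},f\rangle=0$ for $d'\neq d$, Lemma 2 gives $f\in M_n$. $\square$

*Example.* For $n=2$, $R^-=R^+u+R^+v$ gives
$$J_2=\mathbb C[p_1(x),p_1(y)]\otimes\mathrm{span}\{u^iv^j:\ i+j\ge k,\ i+j\equiv k\bmod 2\}.\tag{5}$$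
We have $\langle u^iv^b,u^av^b\rangle/\Delta=2^bb!\,u^{a+i-1}$. The smallest $i$ in (5) for $j=b$ is $k-b$ if $b\le k$, giving $a\ge-(k-1-b)$. For $b>k$ it is $0$ or $1$ by parity, giving $a\ge 1$ ($a$ odd) or $a\ge0$ ($a$ even). This is (1) again.

Next we see what the functionals $\varphi_f$ are for the two kinds of elements in Theorem A.

**Lemma 4 (shuffles).** Let $n=n'+n''$, $\lambda=(n',n'')$. Then $J_n\subset J_{n'}\otimes J_{n''}$, and for $f\in M_{n'}$, $g\in M_{n''}$, $D\in J_n$,
$$\varphi_{f*g}(D)=\mathrm{Tr}\big((\varphi_f\otimes\varphi_g)(D)/\Pi_\lambda\big).$$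
In particular $f*g\in M_n$.

*Proof.* Elements of $R_n^-\subset R_{n'}\otimes R_{n''}$ are antisymmetric under $S_{n'}\times S_{n''}$, so $R_n^-\subset R^-_{n'}\otimes R^-_{n''}$. Taking $k$-fold products gives the inclusion. From $\langle D'D'',fg\rangle=\langle D',f\rangle\langle D'',g\rangle$ we get $\langle D,fg\rangle=\Delta_\lambda(\varphi_f\otimes\varphi_g)(D)$. Since $\langle D,\sigma(fg)\rangle=\sigma\langle\sigma^{-1}D,fg\rangle=\varepsilon(\sigma)^k\sigma\langle D,fg\rangle$,
$$\langle D,f*g\rangle=\sum_\sigma\varepsilon(\sigma)^{k-1}\varepsilon(\sigma)^{k}\sigma\langle D,fg\rangle=\sum_\sigma\varepsilon(\sigma)\,\sigma\langle D,fg\rangle .$$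
Divide by $\Delta=\Delta_\lambda\Pi_\lambda$ to get the formula. The right side is in $A$ by Lemma 1, $f*g$ has sign $\varepsilon^{k-1}$, and Lemma 2 gives $f*g\in M_n$. $\square$

**Lemma 5 (the elements $\Delta^{-(k-1)}T_n$).** Let $r:R\to\mathbb C[x][a_1,\dots,a_n]$ be the $\mathbb C[x]$-algebra map $y_i\mapsto\sum_sa_sx_i^{s-1}$. For $D\in J_n$ we have $r(D)=\Delta^kd_D$ with $d_D\in A[a]$. For $F\in T_n$, $f=\Delta^{-(k-1)}F$ lies in $M_n$, and $\varphi_f(D)=(d_D(\partial_\eta)F)|_{\eta=0}$. In particular, for $F=\eta^\beta$, $\varphi_f(D)$ is $\beta!$ times the coefficient of $a^\beta$ in $d_D$.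

*Proof.* $r$ is $S_n$-equivariant with the $a_s$ invariant, so $r(R^-)\subset\mathbb C[x]^-[a]=\Delta A[a]$. As $r$ is a ring map, $r(J)\subset\Delta^kA[a]$. By the Vandermonde determinant $\eta_1,\dots,\eta_n$ is a $K$-basis of the linear forms in $y$. So $K[y]=K[\eta]$ and $\partial_{y_i}=\sum_sx_i^{s-1}\partial_{\eta_s}$. Hence $D(x,\partial_y)$ acts as $r(D)|_{a_s\to\partial_{\eta_s}}=\Delta^kd_D(\partial_\eta)$. As $y=0$ means $\eta=0$,
$$\langle D,f\rangle=\Delta\cdot(d_D(\partial_\eta)F)|_{\eta=0}\in\Delta A .$$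
$f$ has sign $\varepsilon^{k-1}$, so Lemma 2 applies. $\square$

## 5. Two tests for $D\in J_n$, and why each alone is too weak

Let $N=\Delta^{-(k-1)}T_n+\mathrm{Sh}_n\subset M_n$. *Suppose we know that each $J_d$ is graded free over $A$.* (This is (7b) below.) Then by Lemma 3, $M_d=\mathrm{Hom}_A(J_d,A)$ is graded free of finite rank, and $M_d/A_+M_d=\mathrm{Hom}_{\mathbb C}(J_d/A_+J_d,\mathbb C)$ is finite-dimensional. By graded Nakayama for $M_d/N_d$, the equality $N_d=M_d$ follows once $N_d\to M_d/A_+M_d$ is onto. A subspace of the dual of a finite-dimensional space is everything iff its common kernel is zero. So Theorem A becomes: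

> $(\ast)$ If $D\in J_d$ satisfies $\varphi_f(D)\in A_+$ for all $f\in N$, then $D\in A_+J$.

The hypothesis consists of two tests.

*Test I.* Taking $f=\Delta^{-(k-1)}\eta^\beta$ in Lemma 5: $d_D\in A_+A[a]$.

*Test II.* For every $n=n'+n''$ with $0<n'<n$: all $\varphi_{f*g}(D)$ lie in $A_+$. We will see that this says $D\in A_+(J_{n'}\otimes J_{n''})$.

So $D$ becomes divisible by $A_+$ in two modules larger than $J$. Divisibility in a larger module does not give divisibility in $J$. Take $n=2$, $k\ge2$, where $J_1\otimes J_1=R$, and recall $r(v)=a_2u$ and $r(p_1(y))=2a_1+p_1(x)a_2$, so $d_{u^iv^j}=(u^2)^{(i+j-k)/2}a_2^j$. The element $u^k$ passes Test II, as $u^2\in A_+$. The element $v^{k+2}$ passes Test I, as $d=u^2a_2^{k+2}$. Neither is in $A_+J$, because by (5) $A_+J$ is spanned, over $\mathbb C[p_1(x),p_1(y)]$, by the multiples of $p_1(x)$ in $J$ and the $u^iv^j$ with $i\ge2$, $i-2+j\ge k$, $i+j\equiv k$.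

For $n=2$ the two tests *together* suffice, and one can see it by hand. By the description of $A_+J$, a basis of $J/A_+J$ is given by $p_1(y)^l$ times the monomials $u^iv^j$ of (5) with $i\in\{0,1\}$ or $i+j=k$. Test II says $D\in(p_1(x),u^2)R$, and the elements $p_1(y)^lu^iv^j$ with $i\in\{0,1\}$ are independent modulo this ideal, while monomials with $i\ge2$ lie in it. So all coefficients with $i\in\{0,1\}$ vanish. What remains has $i+j=k$, $i\ge2$, and modulo $A_+$ contributes $(2a_1)^la_2^{k-i}$ to $d_D$. These are independent, so by Test I the remaining coefficients vanish, and $D\in A_+J$.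

For general $n$ we have no explicit basis of $J/A_+J$. This is the point where the algebraic approach stops: we need the freeness of $J_d$, and a reason why two kinds of local information about $D$ determine its class in $J/A_+J$. The idea is to realize $J/A_+J$ as the space of sections of a line bundle on a scheme $Z$. Then the tests say that the section $D$ vanishes on open subschemes of $Z$. They miss a locus of smaller dimension, and if $Z$ is Cohen–Macaulay a section cannot live on such a locus.

## 6. $J_n$ as sections of $\mathcal O(k)$ on $\mathrm{Hilb}_n(\mathbb C^2)$, and the subscheme $Z_n$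

Let $\mathcal H_n=\mathrm{Hilb}_n(\mathbb C^2)$ be the scheme of ideals $I\subset\mathbb C[x,y]$ with $\dim\mathbb C[x,y]/I=n$, $F_n\subset\mathcal H_n\times\mathbb C^2$ the universal family, $\mathcal B$ the tautological bundle with fiber $\mathbb C[x,y]/I$ at $I$, and $\mathcal O(1)=\Lambda^n\mathcal B$. For example, a point of $\mathcal H_2$ is a pair of distinct points of the plane, or one point $z$ with a tangent direction $\ell=0$, the ideal being $(\ell)+\mathfrak m_z^2$. We use three published results.

* (G1) $\mathcal H_n$ is smooth and irreducible of dimension $2n$ (Fogarty 1968).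
* (G2) The locus of $I\in\mathcal H_n$ supported at one fixed point is irreducible of dimension $n-1$ (Briançon 1977).
* (G3) (Haiman, *Vanishing theorems and the character formula for the Hilbert scheme of points in the plane*, Invent. Math. 149 (2002).) Let $X_n$ be the isospectral Hilbert scheme, i.e. the reduced fiber product of $\mathcal H_n$ and $\mathbb C^{2n}$ over $S^n\mathbb C^2$. The projection $X_n\to\mathcal H_n$ is finite and flat. Let $\mathcal P$ be the pushforward of $\mathcal O_{X_n}$ to $\mathcal H_n$. For $l\ge0$, $\mathcal P\otimes\mathcal B^{\otimes l}$ is the pushforward of the structure sheaf of $X_n\times_{\mathcal H_n}F_n\times_{\mathcal H_n}\cdots\times_{\mathcal H_n}F_n$ ($l$ factors $F_n$), which maps to $\mathbb C^{2n}\times\mathbb C^{2l}$. Then $H^i(\mathcal H_n,\mathcal P\otimes\mathcal B^{\otimes l})=0$ for $i>0$, and the induced map $\mathbb C[x,y][a_1,b_1,\dots,a_l,b_l]\to H^0(\mathcal H_n,\mathcal P\otimes\mathcal B^{\otimes l})$ is surjective (its image is the polygraph ring $R(n,l)$). It is $S_n$-equivariant,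 $S_n$ acting on $\mathbb C^{2n}$ and $X_n$, and sends $h(x,y)\prod_ip_i(a_i,b_i)$ to $h\otimes p_1\otimes\cdots\otimes p_l$.

**Step 6.1.** *The purpose is to pass from $\mathcal P$ to $\mathcal O$: we show $\mathcal P^{S_n}=\mathcal O_{\mathcal H_n}$.* $\mathcal P$ is flat, hence torsion-free, so $\mathcal P^{S_n}$ is a finite torsion-free $\mathcal O$-algebra. Over the open locus of $n$ distinct points, $X_n\to\mathcal H_n$ is an $S_n$-torsor, so there $\mathcal P^{S_n}=\mathcal O$. A local section of $\mathcal P^{S_n}$ is therefore a rational function that is integral over $\mathcal O$. As $\mathcal H_n$ is normal, it is in $\mathcal O$.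

**Step 6.2.** *The purpose is to view elements of $J_n$ as sections.* Each $p\in\mathbb C[x,y]$ gives a section of $\mathcal B$. We have $R^-\cong\Lambda^n\mathbb C[x,y]$, with $\det(m_i(x_j,y_j))$ corresponding to $m_1\wedge\dots\wedge m_n$. So each $E\in R^-$ gives $s_E\in H^0(\mathcal O(1))$. At an ordered tuple $Q$ of distinct points, $\mathcal B=\prod_j\mathbb C$ by evaluation. The ordered basis trivializes $\mathcal O(1)$ there, and $s_E$ has value $E(Q)$. By (G1), $\mathcal H_n$ is integral and configurations of distinct points are dense in it, so a section of $\mathcal O(k)$ is determined by its values at ordered distinct tuples. A polynomial is determined by these values too. So there is a well-defined injection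
$$J_n\hookrightarrow H^0(\mathcal H_n,\mathcal O(k)),\quad D\mapsto s_D,\qquad s_{\prod E_i}=\prod s_{E_i},\quad s_D(Q)=D(Q).$$

**Step 6.3.** *The purpose is to show that these are all sections and that there is no higher cohomology:*
$$H^0(\mathcal H_n,\mathcal O(k))=J_n,\qquad H^i(\mathcal H_n,\mathcal O(k))=0\ \ (i>0).\tag{6}$$
Take $S_n$-invariants in (G3), which is exact in characteristic $0$. By 6.1, $H^i(\mathcal B^{\otimes l})=0$ for $i>0$, and $H^0(\mathcal B^{\otimes l})$ is the image of $R^+\otimes\mathbb C[a,b]$. That is, it is spanned over $R^+$ by the sections $p_1\otimes\cdots\otimes p_l$ with $p_i\in\mathbb C[x,y]$; here $h\in R^+$ acts as the function with value $h(Q)$ at $Q$. Take $l=nk$. By antisymmetrization, $\mathcal O(k)=(\Lambda^n\mathcal B)^{\otimes k}$ is a direct summand of $\mathcal B^{\otimes nk}$. So its higher cohomology vanishes, and the quotient map is surjective on $H^0$. The image of $p_1\otimes\cdots\otimes p_{nk}$ is a product $s_{E_1}\cdots s_{E_k}$ with $E_i\in R^-$. So $H^0(\mathcal O(k))$ is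 the $R^+$-span of such products, i.e. $R^+J_n=J_n$.

**Step 6.4.** *The purpose is to define $Z$ and identify $J/A_+J$ with sections on it.* Let $e_i\in H^0(\mathcal O)$ be given by the characteristic polynomial of multiplication by $x$ on $\mathcal B$. At distinct points it has value $e_i(x)$, so multiplication by $e_i$ on $H^0(\mathcal O(k))=J$ is the $A$-module structure. Let
$$Z=Z_n=\{e_1=\cdots=e_n=0\}\subset\mathcal H_n\quad\text{(as a scheme)}.$$
Its points are the $I$ with $x$ nilpotent on $\mathbb C[x,y]/I$, i.e. those supported on the line $\{x=0\}$. Those with $r$ support points $(0,b_1),\dots,(0,b_r)$ of multiplicities $\lambda_1,\dots,\lambda_r$ form a locus of dimension $r+\sum(\lambda_i-1)=n$ by (G2). So $\dim Z=n$. As $Z$ is cut out by $n$ equations in a smooth variety of dimension $2n$, every component has dimension $\ge n$, hence exactly $n$. So $e_1,\dots,e_n$ is a regular sequence at each point of $Z$, and $Z$ is Cohen–Macaulay of pure dimension $n$.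

Consequently the Koszul complex $\mathcal K_n\to\cdots\to\mathcal K_0$ on $e_1,\dots,e_n$ with coefficients in $\mathcal O(k)$ is a resolution of $\mathcal O_Z(k)$. (Outside $Z$ some $e_i$ is a unit and the complex is exact.) Each $\mathcal K_j$ is a sum of copies of $\mathcal O(k)$, so has no higher cohomology by (6). Put $\mathcal C_0=\mathcal O_Z(k)$ and $\mathcal C_{j+1}=\ker(\mathcal K_j\to\mathcal C_j)$, so that $0\to\mathcal C_{j+1}\to\mathcal K_j\to\mathcal C_j\to0$ is exact and $\mathcal C_n=\mathcal K_n$. By descending induction on $j$, $H^i(\mathcal C_j)=0$ for all $i>0$. So the short exact sequences stay exact on global sections, and splicing them we find that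
$$\Gamma(\mathcal K_n)\to\cdots\to\Gamma(\mathcal K_1)\to\Gamma(\mathcal K_0)\to H^0(Z,\mathcal O_Z(k))\to0$$
is exact. Here $\Gamma(\mathcal K_\bullet)$ is the Koszul complex of the $A$-module $J$, with homology $\mathrm{Tor}^A_i(J,\mathbb C)$. Therefore:

* (7a) $J/A_+J\cong H^0(Z,\mathcal O_Z(k))$. So $D\in J$ and $s_D|_Z=0$ imply $D\in A_+J$.
* (7b) $\mathrm{Tor}_i^A(J,\mathbb C)=0$ for $i>0$. So each $J_d$, a direct summand of $J$ and finitely generated, is graded free of finite rank.

**Step 6.5.** *The purpose is to find the open set seen by Test I.* Let $U\subset\mathcal H_n$ be the open set where $1,x,\dots,x^{n-1}$ is a basis of $\mathcal B$. There, by Cayley–Hamilton,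
$$I=\Big(x^n-e_1x^{n-1}+\cdots\pm e_n,\ \ y-\sum_sa_sx^{s-1}\Big)$$
with unique $a_s$, and any $(e,a)$ defines such a family. So $U=\mathrm{Spec}\,A[a_1,\dots,a_n]$. The section $\tau=1\wedge x\wedge\dots\wedge x^{n-1}$ trivializes $\mathcal O(1)|_U$. At an ordered tuple in $U$ with distinct $x_j$ we have $y_j=\sum_sa_sx_j^{s-1}$. There $\tau$ has value $\det(x_j^{i-1})=\epsilon\Delta$ with a constant $\epsilon=\pm1$, and $s_D$ has value $D=r(D)=\Delta^kd_D$. Such points are dense in $U$, so
$$s_D|_U=\epsilon^k\,d_D\,\tau^k.\tag{8}$$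

**Step 6.6.** *The purpose is to find the open sets seen by Test II.* For $n=n'+n''$, $0<n'<n$, let $V\subset\mathcal H_{n'}\times\mathcal H_{n''}$ be the open set of pairs with disjoint supports, and $\mu:V\to\mathcal H_n$, $(I',I'')\mapsto I'\cap I''$. This is a morphism, since the union of the two disjoint flat families is a flat family. Both $V$ and $\mathcal H_n$ are smooth of dimension $2n$. A first-order deformation of the disjoint union restricts to first-order deformations of the two parts near their supports, and this recovers the tangent vector on $V$. So the differential of $\mu$ is injective, hence bijective, and $\mu$ is étale. In particular $\mu$ is flat and open.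

Moreover $\mu^*\mathcal B=\mathcal B'\oplus\mathcal B''$, so $\mu^*\mathcal O(1)=\mathcal O(1)\boxtimes\mathcal O(1)$, compatibly with the trivializations at ordered distinct points (first $Q'$, then $Q''$). For $D\in J_n\subset J_{n'}\otimes J_{n''}$, the section $\mu^*s_D$ equals the restriction to $V$ of the section of $\mathcal O(k)\boxtimes\mathcal O(k)$ given by $D\in J_{n'}\otimes J_{n''}$: both have value $D(Q',Q'')$ at distinct points, and these are dense in the integral scheme $V$. The characteristic polynomial is multiplicative, so $\mu^*e_i$ is $e_i\in A_n\subset A_{n'}\otimes A_{n''}$. Hence, as schemes, $\mu^{-1}(Z_n)=V\cap Z_{n',n''}$ with $Z_{n',n''}=\{e_1=\cdots=e_n=0\}\subset\mathcal H_{n'}\times\mathcal H_{n''}$.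

**Step 6.7.** *The purpose is to measure what both tests miss.* Let $P\subset Z$ be the set of $I$ supported at a single point $(0,b)$. It is closed, as the preimage of a closed subset of $S^n\mathbb C^2$. It is isomorphic to $\mathbb C$ times the locus of ideals supported at the origin, so it is irreducible of dimension $n$ by (G2). The open subset $P\cap U$ of $P$ contains $(x^n,y)$. So
$$\dim(P\setminus U)\le n-1.\tag{9}$$
Every point of $Z\setminus P$ has at least two support points, so it lies in the image of some $\mu$.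

*Example $n=2$.* $Z_2$ consists of pairs of points on the line $x=0$, and of points $(0,b)$ with a tangent direction. It has two components: $P\cong\mathbb C\times\mathbb P^1$, and the set of ideals $(x,g(y))$ with $g$ monic quadratic. Both have dimension $2$. The set $P\setminus U$ consists of the ideals $(x,(y-b)^2)$, with vertical direction, and is one-dimensional; it is also where the two components meet. Test I sees $P\cap U$, and Test II sees the pairs of distinct points. Only the curve $P\setminus U$ is missed.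

## 7. Proof of Theorem A

$\Delta^{-(k-1)}T_n\subset M_n$ is Lemma 5. By (7b) each $J_d$ is free, so the reduction of Section 5 is valid, and we must prove $(\ast)$. Let $D\in J_d$ with $\varphi_f(D)\in A_+$ for all $f\in N=\Delta^{-(k-1)}T_n+\mathrm{Sh}_n$.

**Step 7.1.** *The purpose is to show that $s_D$ vanishes on $Z\cap U$.* For $f=\Delta^{-(k-1)}\eta^\beta$, Lemma 5 says that $\beta!$ times the coefficient of $a^\beta$ in $d_D$ is in $A_+$. So $d_D\in A_+A[a]$, and $s_D|_{Z\cap U}=0$ by (8).

**Step 7.2.** *The purpose is to show that $s_D$ vanishes on $Z\setminus P$.* Let $n=n'+n''$, $0<n'<n$, $\lambda=(n',n'')$, $B=B_\lambda=A_{n'}\otimes A_{n''}$. For $f\in M_{n'}$, $g\in M_{n''}$ let $\beta=(\varphi_f\otimes\varphi_g)(D)\in B$. For $b=\sum a'\otimes a''\in B$ the element $\sum(a'f)*(a''g)$ is in $\mathrm{Sh}_n\subset N$, so Lemma 4 gives $\mathrm{Tr}(b\beta/\Pi_\lambda)\in A_+$. As $b$ is arbitrary, Lemma 1 gives $\beta\in A_+B$.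

By (7b), all $(J_{n'})_{d'}$ and $(J_{n''})_{d''}$ are free with homogeneous bases. By Lemma 3 the coordinate functionals are of the form $\varphi_f$, resp. $\varphi_g$. So all coordinates over $B$ of $D\in\bigoplus_{d'+d''=d}(J_{n'})_{d'}\otimes(J_{n''})_{d''}$ lie in $A_+B$, i.e.
$$D\in A_+(J_{n'}\otimes J_{n''}).$$
By Step 6.6, $\mu^*s_D$ is a combination $\sum e_i\cdot(\text{section of }\mathcal O(k)\boxtimes\mathcal O(k))$ on $V$. So it vanishes on the scheme $\mu^{-1}(Z)$. The map $\mu^{-1}(Z)\to Z$ is étale, hence faithfully flat onto its open image, and faithfully flat pullback detects whether a section is zero. So $s_D|_Z$ vanishes on this image. By Step 6.7 these images cover $Z\setminus P$ as $n'$ varies.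

**Step 7.3.** *The purpose is to extend the vanishing across the missing locus.* By 7.1 and 7.2, $s_D|_Z$ vanishes on the open subscheme $Z\setminus(P\setminus U)$, whose complement has dimension $<n$ by (9). Since $Z$ is Cohen–Macaulay of pure dimension $n$, its associated points are the generic points of its components, all of dimension $n$. They all lie in this open set. A local section of a line bundle on $Z$ that is zero at all associated points is zero, because a noetherian ring embeds in the product of its localizations at its associated primes. So $s_D|_Z=0$, and $D\in A_+J$ by (7a). This proves $(\ast)$ and Theorem A. $\blacksquare$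

Read modulo $M^{\rm shuffles}_{n,k}$, Theorem A is the conjecture. Moreover *every* $\Delta^{-(k-1)}P(\psi)$ lies in $M_{n,k}$.

## 8. Restriction to $M_{\lambda_1}\otimes\cdots\otimes M_{\lambda_r}$, and freeness of the shuffle algebra

To prove Theorem B we need to undo a shuffle: from $v_1*\cdots*v_r$ recover the classes of the $v_j$. For a composition $\lambda$ of $n$ let $M_\lambda=\bigotimes_aM_{\lambda_a}\subset K[y]$ (the $a$th factor in the variables of $G_a$), a $B_\lambda$-module. The first lemma says that every $f\in M_n$, after multiplication by $\Pi_\lambda^k$, splits into functions of the groups. For $n=2$, $\lambda=(1,1)$ it says $u^kM_2\subset\mathbb C[x_1,x_2,y_1,y_2]$, which is clear from (1).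

**Lemma 6.** $\Pi_\lambda^kM_n\subset M_\lambda$.

*Proof.* *First we show $\Pi_\lambda^k\bigotimes_aJ_{\lambda_a}\subset B_\lambda J_n$.* Take $b_j,b_j^*$ from Lemma 1 and $w_j=b_j^*/\Pi_\lambda$, so $\mathrm{Tr}(b_iw_j)=\delta_{ij}$. The square matrices $\mathcal U=(\sigma b_j)_{\sigma,j}$, $\mathcal W=(\sigma w_j)_{\sigma,j}$, $\sigma\in S_n/S_\lambda$, satisfy $\mathcal U^T\mathcal W=1$, hence $\mathcal W\,\mathcal U^T=1$. The row of $\sigma=1$ gives $\sum_jw_j\,\sigma(b_j)=\delta_{\sigma,1}$. For $E\in\bigotimes_aR^-_{\lambda_a}$ the element $\hat E_j=\sum_{\sigma\in S_n/S_\lambda}\varepsilon(\sigma)\sigma(b_jE)$ is well defined and in $R_n^-$, and $\sum_jw_j\hat E_j=\sum_\sigma\varepsilon(\sigma)\sigma(E)\sum_jw_j\sigma(b_j)=E$. So $\Pi_\lambda E=\sum_jb_j^*\hat E_j\in B_\lambda R_n^-$. As $\bigotimes J_{\lambda_a}$ is spanned by $k$-fold products of such $E$, the claim follows.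

*Next we find a candidate.* Let $f\in M_n$, $h=\Pi_\lambda^kf$. For $D\in\bigotimes J_{\lambda_a}$, $\langle D,h\rangle=\langle\Pi_\lambda^kD,f\rangle\in\mathbb C[x]$ by the claim and Lemma 2. The element $h$ has sign $\varepsilon^{k-1}$ and $D$ has sign $\varepsilon^k$ under $S_\lambda$, so this value is $S_\lambda$-antisymmetric. So $\langle\cdot,h\rangle/\Delta_\lambda$ is a $B_\lambda$-linear functional on $\bigotimes J_{\lambda_a}$ with values in $B_\lambda$, and it vanishes in large $y$-degree. By (7b) the $(J_{\lambda_a})_{d_a}$ are free of finite rank, so by Lemma 3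
$$\mathrm{Hom}_{B_\lambda}\Big(\bigotimes_a(J_{\lambda_a})_{d_a},B_\lambda\Big)=\bigotimes_a\mathrm{Hom}_{A_{\lambda_a}}\big((J_{\lambda_a})_{d_a},A_{\lambda_a}\big)=\bigotimes_a(M_{\lambda_a})_{d_a}.$$
So there is $h'\in M_\lambda$ with $\langle\cdot,h\rangle=\langle\cdot,h'\rangle$ on $\bigotimes J_{\lambda_a}$.

*Finally we show $h=h'$.* The difference $g=h-h'$ has sign $\varepsilon^{k-1}$ under $S_\lambda$ and pairs to $0$ with $\Delta_\lambda^{k-1}\bigotimes R^-_{\lambda_a}$. As in (4), with $S_\lambda$ in place of $S_n$, $\sum_{\sigma\in S_\lambda}\varepsilon(\sigma)\sigma(a\Delta_\lambda^{k-1}g_\alpha)=0$ for all $a\in\mathbb C[x]$. Dividing by $\Delta_\lambda$, the trace of $a\Delta_\lambda^{k-2}g_\alpha$ for $K/K^{S_\lambda}$ is $0$. Since $\mathbb C[x]$ spans $K$ over $K_0$, this holds for all $a\in K$, and nondegeneracy of the trace form gives $g_\alpha=0$. $\square$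

To divide by $\Pi_\lambda$ again on primitive classes we need it to act injectively there. The second lemma provides this.

**Lemma 7.** (a) Every translation-invariant $q\in A_n$ homogeneous of positive degree acts nilpotently on $M_n^{\rm prim}$. (b) $M_n^{\rm prim}$ is a module over the Weyl algebra generated by $p_1(x),p_1(y),\partial_x=\sum\partial_{x_i},\partial_y=\sum\partial_{y_i}$, and $M_n^{\rm prim}=\mathbb C[p_1(x),p_1(y)]\otimes N_n$ with $N_n=\ker\partial_x\cap\ker\partial_y$. (c) $\Pi_\lambda$ acts injectively on $Q_\lambda:=\bigotimes_aM^{\rm prim}_{\lambda_a}$.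

*Proof of (a).* For $n=1$ only $q=0$ occurs. Let $n\ge2$, $\lambda=(n',n'')$ with $0<n'<n$, $v\in B_\lambda$, $f\in M_n$. By Lemma 6, $v\Pi_\lambda^kf\in M_{n'}\otimes M_{n''}$. Its shuffle is
$$\sum_\sigma\varepsilon(\sigma)^{k-1}\sigma(v\Pi_\lambda^kf)=\mathrm{Tr}(v\Pi_\lambda^k)\,f,$$
because $\sigma f=\varepsilon(\sigma)^{k-1}f$. So $\mathrm{Tr}(v\Pi_\lambda^k)$ annihilates $M_n^{\rm prim}$.

Let $c\in\mathrm{Spec}\,A$ be a closed point, i.e. a multiset, not of the form $\{t,\dots,t\}$. For some $n'$ it splits into two disjoint parts of sizes $n',n''$, giving a point $\theta\in\mathrm{Spec}\,B_\lambda$ over $c$ with $\Pi_\lambda(\theta)\ne0$. Choose $v\in B_\lambda$ with $v(\theta)=1$ and $v=0$ at the other points over $c$. As $B_\lambda$ is free over $A$, $\mathrm{Tr}(v\Pi_\lambda^k)(c)$ is the trace of multiplication by $v\Pi_\lambda^k$ on the finite-dimensional algebra $B_\lambda/\mathfrak m_cB_\lambda$. On the local factor at a point the only eigenvalue is the value at that point. So the trace is $\Pi_\lambda(\theta)^k$ times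 the length at $\theta$, which is nonzero.

Hence the zero locus of $\mathrm{Ann}_A(M_n^{\rm prim})$ lies in $\{\{t,\dots,t\}\}$, where $q$ takes the value $q(0,\dots,0)=0$. By the Nullstellensatz a power of $q$ annihilates $M_n^{\rm prim}$.

*Proof of (b).* First, the operators act on $M_n$. The derivations $\partial_x,\partial_y$ of $R$ preserve $R^-$, hence $(R^-)^{k-1}$. For $f\in M_n$, $D\in(R^-)^{k-1}$:
$$D(\partial_xf)=\partial_x(Df)-(\partial_xD)f,\quad D(\partial_yf)=\partial_y(Df),\quad D(p_1(y)f)=p_1(y)\,Df+(\partial_yD)(x,\partial_{y_1},\dots,\partial_{y_n})f,$$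
and all are in $R$. Since $\partial_x\Delta=0$, the results stay in $\Delta^{-(k-1)}R^+$. Multiplication by $p_1(x)\in A$ is clear. On $f*g$ the operators $\partial_x,\partial_y$ act as derivations, and $p_1(f*g)=p_1f*g+f*p_1g$ for $p_1=p_1(x)$ or $p_1(y)$. So $\mathrm{Sh}_n$ is preserved.

We have $[\partial_x,p_1(x)]=[\partial_y,p_1(y)]=n$, the two pairs commute with each other, and $\partial_x,\partial_y$ are locally nilpotent because degrees in $M_n$ are bounded below. Now let $p,\partial$ be operators with $[\partial,p]=n$ and $\partial$ locally nilpotent on a space $W$. Then $W=\mathbb C[p]\otimes\ker\partial$. Indeed, for $w\in\ker\partial$ we have $\partial^jp^iw=n^j\frac{i!}{(i-j)!}p^{i-j}w$ for $j\le i$ and $0$ for $j>i$. So a relation $\sum_{i\le N}p^iw_i=0$ gives $w_N=0$ after applying $\partial^N$, and inductively all $w_i=0$. If $\partial^{N+1}w=0$, then $\partial^Nw\in\ker\partial$ and $w-p^N\partial^Nw/(n^NN!)$ is killed by $\partial^N$, so by induction $w\in\sum p^i\ker\partial$. Apply this to $p_1(x),\partial_x$ on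 $M_n^{\rm prim}$ and then to $p_1(y),\partial_y$ on $\ker\partial_x$.

*Proof of (c).* It suffices to treat each factor $\Pi_{ab}=\prod_{i\in G_a,j\in G_b}(x_i-x_j)$, $a<b$. Let $c_a=p_1(G_a)/\lambda_a$ be the mean of the $x_i$, $i\in G_a$, and $x_i=c_a+\tilde x_i$ for $i\in G_a$. Then
$$\Pi_{ab}=\prod_{i\in G_a,\,j\in G_b}\big((c_a-c_b)+(\tilde x_i-\tilde x_j)\big)=\alpha+\nu,\qquad\alpha=(c_a-c_b)^{\lambda_a\lambda_b}.$$
Here $\nu$ is a finite sum of terms $(c_a-c_b)^lq'q''$, $l<\lambda_a\lambda_b$, with $q',q''$ translation-invariant homogeneous symmetric polynomials in $G_a$, resp. $G_b$, of total degree $\lambda_a\lambda_b-l>0$. So at least one of $q',q''$ has positive degree. By (a) each term is nilpotent on $Q_\lambda$. The terms commute, so $\nu$ is nilpotent, and it commutes with $\alpha$. By (b), $Q_\lambda$ is free over $\mathbb C[c_1,\dots,c_r]$, so $\alpha$ is injective. If $(\alpha+\nu)v=0$, then $\alpha^Nv=(-\nu)^Nv=0$ for $N\gg0$, so $v=0$. $\square$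

**Proof of Theorem B.** Let $V=\bigoplus_{n\ge1}V_n$ with $M_n=V_n\oplus\mathrm{Sh}_n$. Let $S(V)$ be the free supercommutative algebra, and $S^r(V)$ its part of degree $r$ in the generators, i.e. the coinvariants of $V^{\otimes r}$ under permutations with Koszul signs.

**Step 8.1.** *The purpose is to set up the map and its surjectivity.* Both $(f*g)*h$ and $f*(g*h)$ are the signed sum over $S_n/(S_{n_1}\times S_{n_2}\times S_{n_3})$ of $\sigma(fgh)$, so the product is associative. The permutation that exchanges blocks of sizes $n',n''$ has sign $(-1)^{n'n''}$, so $f*g=(-1)^{(k-1)n'n''}g*f$. This is supercommutativity for the parities $(k-1)n$, since $(k-1)^2\equiv k-1$ mod $2$. So we get $\Theta:S(V)\to\bigoplus M_n$. It is onto by induction on $n$, since $M_n=V_n+\mathrm{Sh}_n$.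

**Step 8.2.** *The purpose is to define maps that detect primitive classes.* Let $\pi_\lambda:M_\lambda\to Q_\lambda$ be the $B_\lambda$-linear projection. By Lemma 6 we may put
$$\rho_\lambda:M_n\to Q_\lambda[\Pi_\lambda^{-1}],\qquad\rho_\lambda(f)=\Pi_\lambda^{-k}\pi_\lambda(\Pi_\lambda^kf).$$

**Step 8.3.** *The purpose is to compute $\rho_\lambda$ on products.* Let $v_j\in M_{\mu_j}$, $j=1,\dots,s$, $\mu_j\ge1$, $\sum\mu_j=n$, and let $\lambda$ have $r$ parts. Then $v_1*\cdots*v_s$ is a signed sum of terms $v_1(X_1)\cdots v_s(X_s)$ over ordered set partitions $(X_1,\dots,X_s)$ of $\{1,\dots,n\}$ with $|X_j|=\mu_j$. Group it by $S_\lambda$-orbits, i.e. by the matrix $\kappa_{aj}=|G_a\cap X_j|$, into partial sums $f_\kappa$. Choose a representative of the orbit for which the blocks $G_a\cap X_j$ are consecutive in $G_a$ in the order of $j$.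

Let $\Pi^{(j)}$ be the product of differences of pairs in $X_j$ lying in different groups. By Lemma 6 applied to $v_j$, $(\Pi^{(j)})^kv_j(X_j)\in\bigotimes_aM_{\kappa_{aj}}$ (zero parts omitted). The quotient $\Pi_\lambda/\prod_j\Pi^{(j)}$ is, up to sign, the product over pairs of blocks $G_a\cap X_j$, $G_{a'}\cap X_{j'}$ with $a\ne a'$, $j\ne j'$ of all differences between the two blocks, so it lies in $\bigotimes_{a,j}A_{\kappa_{aj}}$. Hence $\Pi_\lambda^k$ times the representative term lies in $\bigotimes_{a,j}M_{\kappa_{aj}}$. The stabilizer of the representative in $S_\lambda$ is $\prod_{a,j}S_{\kappa_{aj}}$, and $\Pi_\lambda$ is $S_\lambda$-invariant. So $\Pi_\lambda^kf_\kappa$ is the signed sum over $S_\lambda/\prod S_{\kappa_{aj}}$ of this element. Up to sign, that is its image under the shuffle multiplications $\bigotimes_jM_{\kappa_{aj}}\to M_{\lambda_a}$, $a=1,\dots,r$. Therefore $\Pi_\lambda^kf_\kappa\in M_\lambda$, and $\pi_\lambda(\Pi_\lambda^kf_\kappa)=0$ if some row of $\kappa$ has at least two nonzero entries.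

So only matrices with exactly one nonzero entry in each row matter. Every column is nonzero because $\mu_j\ge1$. Consequently:

* if $s>r$, then $\rho_\lambda(v_1*\cdots*v_s)=0$;
* if $s=r$, then $\kappa$ is supported on a permutation $w$ with $X_{w(a)}=G_a$, the orbit is a single term, and
$$\rho_\lambda(v_1*\cdots*v_r)=\sum_w\pm\,\bar v_{w(1)}\otimes\cdots\otimes\bar v_{w(r)},$$
the sum over permutations $w$ with $\mu_{w(a)}=\lambda_a$ for all $a$. The sign is $\varepsilon^{k-1}$ of the block permutation, i.e. the Koszul sign for the parities $(k-1)\mu_j$.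

For instance, for $\lambda=\mu=(1,1)$ we get $\rho_\lambda(v_1*v_2)=v_1\otimes v_2+(-1)^{k-1}v_2\otimes v_1$, because $v_1*v_2=v_1(x_1,y_1)v_2(x_2,y_2)+(-1)^{k-1}v_2(x_1,y_1)v_1(x_2,y_2)$.

**Step 8.4.** *The purpose is to conclude that $\Theta$ is injective.* Suppose $0\ne z=\sum_sz_s\in\ker\Theta$ in degree $n\ge1$, $z_s\in S^s(V)$ (in degree $0$, $\Theta$ is the identity of $\mathbb C$). Let $r$ be minimal with $z_r\ne0$. Choose a partition $\lambda$ of $n$ with $r$ parts for which the component of $z_r$ of type $\lambda$, i.e. in the image of $V_{\lambda_1}\otimes\cdots\otimes V_{\lambda_r}$, is nonzero. Let $W_\lambda$ be the group permuting equal parts. That component lifts uniquely to an element $\hat z\in V_{\lambda_1}\otimes\cdots\otimes V_{\lambda_r}$ invariant (with Koszul signs) under $W_\lambda$, and $\hat z\neq0$. By Step 8.3 the $z_s$ with $s>r$ and the components of $z_r$ of other types contribute $0$ to $\rho_\lambda\Theta(z)$. The component of type $\lambda$ contributes the sum over $W_\lambda$ of the signed permutations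 of $\hat z$. So
$$0=\rho_\lambda\Theta(z)=|W_\lambda|\cdot(\text{image of }\hat z\text{ in }Q_\lambda[\Pi_\lambda^{-1}]).$$
By Lemma 7(c), $Q_\lambda\hookrightarrow Q_\lambda[\Pi_\lambda^{-1}]$, and $\bigotimes V_{\lambda_a}\cong Q_\lambda$. So $\hat z=0$, a contradiction. Finally, by Theorem A, $\Delta^{-(k-1)}T_n$ maps onto $M_n^{\rm prim}$, so a bigraded complement $V_n$ of $\mathrm{Sh}_n$ can be chosen inside it. $\blacksquare$

## 9. Local cohomology along $P$ and the symmetry $c(a,b)=c(b,a)$

The decomposition $M_n^{\rm prim}=\mathbb C[p_1(x),p_1(y)]\otimes N_n$ is Lemma 7(b). The symmetry exchanges $x$ and $y$, although the definition of $M_{n,k}$ treats them very differently. The idea is that the dual of $M_n^{\rm prim}$ is local cohomology with support in $P$, and, up to the center of mass, $P$ is the locus of ideals supported at the origin, which does not distinguish $x$ from $y$.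

Recall that for $Y\subset W$ closed, $H^i_Y(W,\mathcal F)$ fits into a long exact sequence with $H^i(W,\mathcal F)$ and $H^i(W\setminus Y,\mathcal F)$; more generally, for closed $Y'\subset Y$ there is a long exact sequence $\cdots\to H^i_{Y'}(W)\to H^i_Y(W)\to H^i_{Y\setminus Y'}(W\setminus Y')\to H^{i+1}_{Y'}(W)\to\cdots$. Let $\underline H^i_Y(\mathcal F)$ denote the local cohomology sheaves. If $W$ is smooth, $\mathcal F$ is locally free and $Y$ has codimension $\ge n$, then $\underline H^i_Y(\mathcal F)=0$ for $i<n$, by depth in regular local rings. Hence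
$$H^i_Y(W,\mathcal F)=0\ (i<n),\qquad H^n_Y(W,\mathcal F)=\Gamma(W,\underline H^n_Y(\mathcal F)),\tag{10}$$
and $H^n_Y(W,\mathcal F)=0$ if the codimension is $>n$.

**Step 9.1.** *The purpose is to find the graded dual of $M_n$.* Let $H(A)=H^n_{(e)}(A)$, the cokernel of $\bigoplus_iA_{e_1\cdots\widehat{e_i}\cdots e_n}\to A_{e_1\cdots e_n}$. It has basis $e_1^{-m_1}\cdots e_n^{-m_n}$, $m_i\ge1$. Let $\mathrm{Res}$ be the coefficient of $(e_1\cdots e_n)^{-1}$. Then $\mathrm{Res}(e_1^{p_1}\cdots e_n^{p_n}\,e_1^{-m_1}\cdots e_n^{-m_n})$ is $1$ if $m_i=p_i+1$ for all $i$ and $0$ otherwise. So $(a,h)\mapsto\mathrm{Res}(ah)$ identifies $H(A)$ with the graded dual of $A$. (For $n=1$, $H(A)=x^{-1}\mathbb C[x^{-1}]$.)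

The complement of $Z$ is covered by the open sets $\{e_i\ne0\}$. On the intersections $\{e_{i_1}\cdots e_{i_l}\ne0\}$ the cohomology of $\mathcal O(k)$ is that of $\mathcal H_n$ localized, i.e. by (6) it is $J_{e_{i_1}\cdots e_{i_l}}$ in degree $0$. So $H^*_Z(\mathcal H_n,\mathcal O(k))$ is computed by the Čech complex $J\to\bigoplus_i J_{e_i}\to\cdots\to J_{e_1\cdots e_n}$, and by right exactness of the tensor product
$$H^n_Z(\mathcal H_n,\mathcal O(k))=J\otimes_AH(A).$$
By (7b) and Lemma 3, choose a homogeneous basis $(D_i)$ of $J_d$ and the dual basis $(f_i)$ of $M_d$. The pairing $(f,D\otimes h)\mapsto\mathrm{Res}(\varphi_f(D)h)$ takes $(af_i,D_j\otimes h)$ to $\delta_{ij}\mathrm{Res}(ah)$. So it is perfect between bigraded pieces of $M_n$ and $H^n_Z(\mathcal H_n,\mathcal O(k))$, all finite-dimensional because those of $M_n$ are. Now $\varphi_f(D)$ has $x$-degree $\deg_xD+\deg_xf-\binom n2$, and $\mathrm{Res}$ is nonzero only in degree $-\binom{n+1}2$. As $\binom{n+1}2-\binom n2=n$, bidegree $(i,j)$ in $M_n$ is dual to bidegree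 $(-i-n,j)$ in $H^n_Z$.

**Step 9.2.** *The purpose is to express orthogonality to one type of shuffle as the vanishing of a class.* Let $\xi=\sum_\alpha D_\alpha\otimes h_\alpha\in J\otimes_AH(A)$, $0<n'<n$, $\lambda=(n',n'')$, $B=B_\lambda$. By Lemma 4, and since $f,g$ may be multiplied by elements of $A_{n'},A_{n''}$, $\xi$ is orthogonal to all $f*g$ ($f\in M_{n'}$, $g\in M_{n''}$) iff for all such $f,g$ and all $b\in B$
$$\sum_\alpha\mathrm{Res}\big(\mathrm{Tr}(b\beta_\alpha/\Pi_\lambda)h_\alpha\big)=0,\qquad\beta_\alpha=(\varphi_f\otimes\varphi_g)(D_\alpha).$$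
By Lemma 1, $\sum_\alpha\beta_\alpha\otimes h_\alpha=\sum_ib_i^*\otimes h_i'$ in $B\otimes_AH(A)$ with $h_i'=\sum_\alpha\mathrm{Tr}(b_i\beta_\alpha/\Pi_\lambda)h_\alpha$. Testing with $b=ab_i$, $a\in A$, the condition becomes $\mathrm{Res}(ah'_i)=0$ for all $a,i$, i.e. $h'_i=0$ for all $i$, i.e. $\sum_\alpha\beta_\alpha\otimes h_\alpha=0$. If $\varphi_f\otimes\varphi_g$ runs through the coordinate functionals of the free $B$-module $J_{n'}\otimes J_{n''}$, this says that the image $\xi_B$ of $\xi$ in
$$(J_{n'}\otimes J_{n''})\otimes_AH(A)=H^n_{Z_{n',n''}}(\mathcal H_{n'}\times\mathcal H_{n''},\mathcal O(k)\boxtimes\mathcal O(k))$$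
vanishes. Conversely $\xi_B=0$ gives the vanishing for all $f,g$. The displayed equality holds as in Step 9.1, because by (6) and Künneth $\mathcal O(k)\boxtimes\mathcal O(k)$ has global sections $J_{n'}\otimes J_{n''}$ and no higher cohomology.

**Step 9.3.** *The purpose is to show $(\mathrm{Sh}_n)^\perp=H^n_P(\mathcal H_n,\mathcal O(k))$.* For $n=1$ both sides are $H^1_Z$, as $\mathrm{Sh}_1=0$ and $P=Z$. Let $n\ge2$. $Z_{n',n''}$ consists of pairs supported on $\{x=0\}$. Pairs with $r'$, resp. $r''$, support points and at least one in common form a locus of dimension at most $(r'+r''-1)+(n'-r')+(n''-r'')=n-1$. So the closed set $Z_{n',n''}\setminus V$ has codimension $>n$, $H^n$ with support in it vanishes by (10), and restriction of the group above to $V$ is injective.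

By Step 6.6, $\xi_B|_V=\mu^*\xi\in H^n_{\mu^{-1}(Z)}(V,\mu^*\mathcal O(k))$, since both are given by the same Čech classes in the functions $e_i$. By (10), $\xi$ and $\mu^*\xi$ are sections of $\underline H^n_Z(\mathcal O(k))$ and $\underline H^n_{\mu^{-1}(Z)}(\mu^*\mathcal O(k))$. These sheaves are the cokernels of $\bigoplus_i\mathcal F_{e_1\cdots\widehat{e_i}\cdots e_n}\to\mathcal F_{e_1\cdots e_n}$ for $\mathcal F=\mathcal O(k)$, resp. $\mu^*\mathcal O(k)$, so the second is $\mu^*$ of the first. As $\mu$ is étale, hence faithfully flat onto its open image, $\mu^*\xi=0$ iff $\xi$ vanishes on that image. The images of all $\mu$ do not meet $P$, they cover $Z\setminus P$, and $\underline H^n_Z(\mathcal O(k))$ is supported on $Z$. So $\xi\perp\mathrm{Sh}_n$ iff $\xi$ restricts to $0$ on $\mathcal H_n\setminus P$. The exact sequence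
$$0=H^{n-1}_{Z\setminus P}(\mathcal H_n\setminus P,\mathcal O(k))\to H^n_P(\mathcal H_n,\mathcal O(k))\to H^n_Z(\mathcal H_n,\mathcal O(k))\to H^n_{Z\setminus P}(\mathcal H_n\setminus P,\mathcal O(k))$$
(with the zero from (10)) gives the claim. So the graded dual of $M_n^{\rm prim}=M_n/\mathrm{Sh}_n$ is $H^n_P(\mathcal H_n,\mathcal O(k))$, with the degree rule of Step 9.1.

**Step 9.4.** *The purpose is to split off the center of mass and read off the symmetry.* Translations give $\mathcal H_n=\mathbb C^2\times X$, where $X$ is the Hilbert scheme of subschemes with center of mass $0$. The bundle $\mathcal B$, hence $\mathcal O(k)$, is pulled back from $X$, and $P=\{0\}\times\mathbb C\times P^0$, where $P^0\subset X$ is the locus supported at the origin. Künneth holds with supports: for closed $Y_i\subset W_i$, the complement of $Y_1\times Y_2$ is covered by $(W_1\setminus Y_1)\times W_2$ and $W_1\times(W_2\setminus Y_2)$. By Mayer–Vietoris and the usual Künneth formula, cohomology with support in $Y_1\times Y_2$ is computed by the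 tensor product of the complexes $R\Gamma(W_i)\to R\Gamma(W_i\setminus Y_i)$. With coordinates $c_x,c_y$ of the center of mass,
$$H^n_P(\mathcal H_n,\mathcal O(k))=H^1_0(\mathbb C[c_x])\otimes\mathbb C[c_y]\otimes H^{n-1}_{P^0}(X,\mathcal O(k)),$$
because $H^i_0(\mathbb C[c_x])$ is zero for $i\ne1$ and $H^1_0(\mathbb C[c_x])=c_x^{-1}\mathbb C[c_x^{-1}]$.

By Step 9.1 all bigraded pieces are finite-dimensional, $x$-degrees are bounded above and $y$-degrees are bounded below. Taking bigraded characters ($q$ for $x$-degree, $t$ for $y$-degree) and using the degree rule for $M_n^{\rm prim}=\mathbb C[p_1(x),p_1(y)]\otimes N_n$, we get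
$$\frac{q^{-1}}{(1-q^{-1})(1-t)}\,\mathrm{ch}\,H^{n-1}_{P^0}(X,\mathcal O(k))=\frac{q^{-n}}{(1-q^{-1})(1-t)}\sum_{i,j}\dim (N_n)_{(i,j)}\,q^{-i}t^j.$$
Cancelling, $\mathrm{ch}\,H^{n-1}_{P^0}(X,\mathcal O(k))=\sum\dim(N_n)_{(i,j)}q^{1-n-i}t^j$. Hence
$$\dim H^{n-1}_{P^0}(X,\mathcal O(k))_{(a,b)}=\dim(N_n)_{(1-n-a,\,b)}=c(a,b).$$
The swap $x\leftrightarrow y$ is an automorphism of $(X,P^0,\mathcal O(k))$ exchanging the two gradings. So $c(a,b)=c(b,a)$.

**Step 9.5.** *The purpose is to bound the support of $c$.* Since $M_n\subset\Delta^{-(k-1)}R$, $c(a,b)\ne0$ implies $b\ge0$ and $1-n-a\ge-(k-1)\binom n2$, i.e. $a\le m$. Applying this to $c(b,a)=c(a,b)$ gives $a\ge0$ and $b\le m$. So $0\le a,b\le m$. As bigraded pieces of $M_n$ are finite-dimensional, $\dim N_n<\infty$.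

**Step 9.6.** *The purpose is to deduce the spanning set.* We have $M_n^{\rm prim}/(p_1(x),p_1(y))M_n^{\rm prim}\cong N_n$ as bigraded spaces. Recall $p_1(x)=\psi_1(\mathrm{pt})$ and $p_1(y)=\psi_1(1)=\eta_1$; multiplication by them preserves $\Delta^{-(k-1)}T_n$, and $T_n$ is generated by $\psi_s(\mathrm{pt}),\psi_s(1)$, $1\le s\le n$. So by Theorem A the quotient is spanned by classes of $\Delta^{-(k-1)}\omega$ with $\omega$ a monomial in $\psi_s(\mathrm{pt}),\psi_s(1)$, $2\le s\le n$. Only bidegrees $(1-n-a,b)$ with $c(a,b)\ne0$ matter, and there $\omega$ has bidegree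
$$\Big(1-n-a+(k-1)\tbinom n2,\ b\Big)=(m-a,\,b),\qquad0\le a,b\le m.$$
So both degrees of $\omega$ are at most $m$. Graded Nakayama over $\mathbb C[p_1(x),p_1(y)]$ (degrees are bounded below) gives the spanning statement of Theorem C.

**Step 9.7.** *The purpose is to show that the bounds are sharp for $n,k\ge2$.* In bidegree $(-(k-1)\binom n2,0)$, $M_n$ is spanned by $\Delta^{-(k-1)}$. Shuffles have $x$-degree
$$\ge-(k-1)\Big(\tbinom{n'}2+\tbinom{n''}2\Big)>-(k-1)\tbinom n2,$$
since $\binom n2-\binom{n'}2-\binom{n''}2=n'n''>0$. So $\Delta^{-(k-1)}$ is nonzero in $M_n^{\rm prim}$, and it is killed by $\partial_x$ and $\partial_y$. Its bidegree is $(1-n-m,0)$, so $c(m,0)=1$, and by symmetry $c(0,m)=1$. By Step 9.6 the class counted by $c(0,m)$ forces a monomial $\omega$ of bidegree exactly $(m,m)$, so both degree bounds are attained. $\blacksquare$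

For $n=2$ this last class is explicit: by (2) it is $u^{-1}v^{k-2}$, and by (3) it equals $\Delta^{-(k-1)}(uv)^{k-2}$. Modulo $p_1(x)$ and $p_1(y)$ the factor $(uv)^{k-2}$ is $\psi_2(1)^{k-2}$, a monomial of bidegree $(k-2,k-2)=(m,m)$.
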